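# Labeled clusters of points and free $E_d$-algebras

## 1. Two pairs of points in the plane

Take two red points at $\pm\delta$ in $\mathbb C$ and two blue points at $e^{2\pi i t}\pm\delta$, where $0<\delta<\tfrac12$. As $t$ runs from $0$ to $1$, the blue pair travels once around the red pair without turning. Points of the same color are indistinguishable, so this is a loop in the space $C_{2,2}$ of configurations of two red and two blue pairwise distinct points of $\mathbb C$. Which class in $H_1(C_{2,2};\mathbb Z)$ does it represent?

Number the red points $1,2$ and the blue points $3,4$. Our loop lifts to a loop in the space $\tilde C_4(\mathbb C)$ of ordered configurations. The group $H^1(\tilde C_4(\mathbb C);\mathbb Z)$ is free on the six winding numbers of the differences $z_a-z_b$, and $H_1$ is its dual, so a class in $H_1$ is known once its winding numbers are known. The differences $z_1-z_2$ and $z_3-z_4$ are constant and do not wind. Each of the four differences of a blue and a red point is $e^{2\pi i t}$ plus a real number of absolute value $<1$, so it winds once. Hence the lifted loop is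
$$s_{13}+s_{14}+s_{23}+s_{24},$$
where $s_{ab}$ belongs to the dual basis: the points $a$ and $b$ go once around each other, and nothing else winds. Now forget the numbers. Exchanging $1$ and $2$, or $3$ and $4$, permutes these four classes transitively, and these exchanges are invisible in $C_{2,2}$. So the four classes have the same image $s\in H_1(C_{2,2};\mathbb Z)$, and our loop is $4s$.

The class $s$ is not zero: the map $C_{2,2}\to\mathbb C\setminus 0$ sending a configuration to the product of the four differences (red minus blue) has winding number $1$ on $s$. So the orbit class $4s$ is nonzero integrally, and it vanishes modulo $2$. With one red and one blue point the same motion is a generator of $H_1(\tilde C_2(\mathbb C))\cong\mathbb Z$, nonzero modulo every prime. With $k$ red and $k$ blue points one gets $k^2s$.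

So pairs of points that orbit each other behave differently, modulo $2$, from single points that orbit each other. Is this difference visible in the algebraic structure carried by such configuration spaces, or can a system of clusters always be rewritten as a system of single particles with cleverly chosen labels? That is the question of this lecture.

## 2. Configuration spaces of labeled clusters, and two theorems

We work in compactly generated weak Hausdorff spaces. All based spaces are well-pointed (for example, CW complexes with a $0$-cell as basepoint), and unions and quotients carry the quotient topology. Fix integers $d\ge2$ and $k\ge2$. Write $\tilde C_m(E)$ for the space of ordered $m$-tuples of pairwise distinct points of $E$.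

**Definition (labeled clusters).** Let $\tilde C_{r\times k}(E)$ be the ordered configuration space of $rk$ distinct points of $E$, written as $(\vec z_1,\dots,\vec z_r)$ with $\vec z_i=(z_{i,1},\dots,z_{i,k})$. Each $\vec z_i$ is a cluster of size $k$. The wreath product $\mathfrak S_k\wr\mathfrak S_r$ acts freely: the copies of $\mathfrak S_k$ permute the points inside each cluster, and $\mathfrak S_r$ permutes the clusters. For a based space $X$, the space $C^k(E;X)$ is the quotient of
$$\coprod_{r\ge0}\tilde C_{r\times k}(E)\times_{\mathfrak S_k\wr\mathfrak S_r}X^r$$
($\mathfrak S_r$ permutes the labels, $\mathfrak S_k$ acts trivially on them) by the relation that deletes a cluster together with its label whenever the label is the basepoint.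

For example, a point of $C^2(\mathbb R^2;S^1)$ is a finite set of disjoint pairs of points in the plane, each pair carrying a non-basepoint element of $S^1$; a pair vanishes when its label runs into the basepoint. Two pairs may be far apart, or interlocked so that no two disjoint boxes separate them. For $k=1$ we obtain the classical labeled configuration space $C(\mathbb R^d;Y)$.

**Definition ($E_d$-algebras).** Let $J=(0,1)$. A little cube is a map $J^d\to J^d$ that is, in each coordinate, an increasing affine map. $\mathcal C_d(s)$ is the space of $s$-tuples of little cubes with disjoint images, and $\mathcal C_d(0)=*$. An $E_d$-algebra is an algebra $B$ over the operad $\mathcal C_d$; its action maps are $\theta:\mathcal C_d(s)\times B^s\to B$. It is based at its unit.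

We identify $\mathbb R^d$ with $J^d$ by a coordinatewise increasing homeomorphism. Then $c=(c_1,\dots,c_s)\in\mathcal C_d(s)$ acts on $C(J^d;Y)$ and on
$$A=A(X):=C^k(J^d;X)$$
by $(\zeta_1,\dots,\zeta_s)\mapsto\bigcup_ic_i(\zeta_i)$, and the unit is the empty configuration.

**Definition (free algebras and equivalence).** $\mathcal C_d(Y)$ is the free $\mathcal C_d$-algebra on the based space $Y$ (May's monad): the quotient of $\coprod_s\mathcal C_d(s)\times_{\mathfrak S_s}Y^s$ by the relation that deletes a cube whose label is the basepoint. Two $E_d$-algebras are equivalent if a zig-zag of $E_d$-maps that are weak homotopy equivalences connects them. An $E_d$-algebra is called free, up to equivalence, if it is equivalent to $C(\mathbb R^d;Y)$ with its standard little-cubes action, for some based space $Y$; this is a model for the free $E_d$-algebra on $Y$.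

Florian Kranhold, "Configuration spaces of clusters as $E_d$-algebras", arXiv:2104.02729 (2021), poses as an open question whether, for all $d\ge2$, all $k\ge2$ and every path-connected $X$, the $E_d$-algebra $C^k(\mathbb R^d;X)$ is equivalent to a free one. For $X=*$ this is so, with $Y=*$. In general it is false.

**Theorem A.** Let $d,k\ge2$ and $X=S^1\vee S^2$. Then $C^k(\mathbb R^d;X)$ is not equivalent to $C(\mathbb R^d;Y)$ for any based space $Y$.

**Theorem B.** Let $d,k\ge2$ and let $X$ be path-connected. The following are equivalent:

1. $C^k(\mathbb R^d;X)$ is equivalent to a free $E_d$-algebra;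
2. $\tilde H_*(X;\mathbb F_p)=0$ for every prime $p$, i.e. $\tilde H_*(X;\mathbb Z)$ is a $\mathbb Q$-vector space.

The two formulations in (2) agree: by the coefficient sequence of $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$, we have $\tilde H_*(X;\mathbb F_p)=0$ if and only if multiplication by $p$ is bijective on $\tilde H_*(X;\mathbb Z)$. A nonzero finitely generated abelian group is not a $\mathbb Q$-vector space, so the algebra is never free when $\tilde H_*(X;\mathbb Z)$ is degreewise finitely generated and nonzero, for instance for $X=S^n$, $n\ge1$. It is free when $X$ is a rational sphere.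

The following standard facts will be used.

**(F1)** For well-pointed $Y$, the filtrations of $\mathcal C_d(Y)$, $C(J^d;Y)$, $C^k(J^d;Y)$ by the number of cubes, points, clusters are by cofibrations, with quotients
$$\mathcal C_d(s)_+\wedge_{\mathfrak S_s}Y^{\wedge s},\qquad \tilde C_s(J^d)_+\wedge_{\mathfrak S_s}Y^{\wedge s},\qquad \tilde C_{s\times k}(J^d)_+\wedge_{\mathfrak S_k\wr\mathfrak S_s}Y^{\wedge s}$$
(May, *Geometry of Iterated Loop Spaces*; Cohen–May–Taylor). Hence a filtered map that induces homology isomorphisms on the quotients is a homology isomorphism.

**(F2)** An integral homology isomorphism between path-connected H-spaces is a weak equivalence, because such spaces are simple.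

**(F3)** Taking centers of cubes is an equivariant homotopy equivalence $\mathcal C_d(s)\to\tilde C_s(J^d)$ (May; a proof is included in Lemma 5). So the $E_d$-map $\mathcal C_d(Y)\to C(J^d;Y)$ is a weak equivalence for path-connected $Y$, by (F1) and (F2). In the same way, a weak equivalence between path-connected well-pointed spaces induces weak equivalences under all three constructions (the group actions in (F1) are free).

**(F4)** (Arnold, F. Cohen) $H^{d-1}(\tilde C_m(\mathbb R^d);\mathbb Z)$ is free with a basis of classes $\alpha_{ab}$, one for each pair, where $\alpha_{ab}=\pm\alpha_{ba}$ is the pullback of a generator along $z\mapsto(z_a-z_b)/|z_a-z_b|$. The group $H_{d-1}(\tilde C_m(\mathbb R^d);\mathbb Z)$ is its dual.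

By (F3) we may assume that $X$ is a CW complex whose basepoint is a $0$-cell. If $X$ is path-connected, so is $A(X)$: move all labels to the basepoint.

## 3. Brackets that cannot vanish in a free algebra

Fix a prime $p$; until Section 10, homology and cohomology have coefficients in $\mathbb F=\mathbb F_p$ unless indicated.

**Definition (Browder bracket).** $\mathcal C_d(2)\simeq S^{d-1}$. Fix a generator $\iota\in H_{d-1}(\mathcal C_d(2))$. For an $E_d$-algebra $B$ and $w,w'\in H_*(B)$ put $\lambda(w,w')=\theta_*(\iota\times w\times w')$. It is natural for $E_d$-maps. The product $ww'$ is defined in the same way with the class of a point of $\mathcal C_d(2)$ in place of $\iota$; since $d\ge2$ it is associative and graded commutative.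

For example, let $Y=\{*,a,b\}$ be discrete. The part of $C(\mathbb R^d;Y)$ with one point labeled $a$ and one labeled $b$ is $\tilde C_2(\mathbb R^d)\simeq S^{d-1}$. The bracket of the classes of a single $a$ and a single $b$ in $H_0$ is the orbit class, a generator of $H_{d-1}$.

**Models for cohomology classes.** Let $K_n$ ($n\ge1$) be the realization of the reduced $\mathbb F_p$-linearization of the simplicial $n$-sphere $(\Delta^1/\partial\Delta^1)^{\wedge n}$. It is a topological $\mathbb F_p$-vector space and a $K(\mathbb F_p,n)$, with fundamental class $u_n$. Smashing spheres gives multilinear maps $\mu:K_a\times K_b\times\cdots\to K_{a+b+\cdots}$ that represent cross products up to sign. Pointwise sums of maps to $K_n$ represent sums of classes. We use one letter for a map $f$ to $K_n$ and its class, and write $\langle f,w\rangle$ for the value of $f^*u_n$ on $w$. The advantage of this model is that we may add up honest maps, one term per particle or per pair of particles, and multilinearity holds on the nose.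

**Lemma 1.** Let $X$ be path-connected. If $A(X)$ is equivalent to $C(\mathbb R^d;Y_0)$, there are a path-connected based CW complex $Y$ and a based map $g:Y\to A$ whose $E_d$-extension
$$\hat g:\mathcal C_d(Y)\to A,\qquad [(c_i),(y_i)]\mapsto\bigcup_ic_i(g(y_i)),$$
is a weak equivalence.

**Step 1: $Y_0$ is path-connected.** The space $C(J^d;Y_0)$ is path-connected because $A(X)$ is. Let $Y\to Y_0$ be a based CW approximation. By (F1), $C(J^d;Y)\to C(J^d;Y_0)$ is a homology isomorphism, so $C(J^d;Y)$ is path-connected. Components of the CW complex $Y$ are open, so the number of points whose label lies outside the base component is a locally constant function on $C(J^d;Y)$. It is $0$ on the empty configuration, hence everywhere. So $Y$, and hence $Y_0$, is path-connected.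

**Step 2: the start of the zig-zag.** By (F3), the composite $\mathcal C_d(Y)\to\mathcal C_d(Y_0)\to C(J^d;Y_0)$ is a weak equivalence. It is an $E_d$-map, so it is the extension of its restriction to $Y$.

**Step 3: moving along the zig-zag.** Suppose $g:Y\to B$ has a weak equivalence $\hat g$. If $h:B\to B'$ is a weak equivalence of $E_d$-algebras, replace $g$ by $hg$, since $\widehat{hg}=h\hat g$. If instead $h:B'\to B$ is one, there is a based map $g':Y\to B'$ with a based homotopy $G_t$ from $hg'$ to $g$, because $Y$ is a CW complex. The extensions $\hat G_t$ form a homotopy from $h\hat g'$ to $\hat g$, so $\hat g'$ is a weak equivalence. After finitely many moves we arrive at $A$. $\square$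

For a based map $\alpha:Y\to K_a$ define
$$J\alpha:\mathcal C_d(Y)\to K_a,\qquad J\alpha[(c_i),(y_i)]=\sum_i\alpha(y_i).$$

**Lemma 2.** Let $a\neq b$ be $\ge1$, let $w\in H_a(\mathcal C_d(Y))$, $w'\in H_b(\mathcal C_d(Y))$, and let $\alpha:Y\to K_a$, $\alpha':Y\to K_b$ be based maps with $\langle J\alpha,w\rangle\ne0\ne\langle J\alpha',w'\rangle$. Then $\lambda(w,w')\ne0$.

**Step 1: a functional that sees pairs of cubes.** Let $\varepsilon:\mathbb R^d\setminus0\to K_{d-1}$ represent a generator of $H^{d-1}(\mathbb R^d\setminus0)$, and let $N=d-1+a+b$. With $o_i$ the center of $c_i$, define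
$$\Gamma:\mathcal C_d(Y)\to K_N,\qquad \Gamma[(c_i),(y_i)]=\sum_{i\ne j}\mu\big(\varepsilon(o_i-o_j),\alpha(y_i),\alpha'(y_j)\big).$$
A term with a basepoint label is $0$ by multilinearity, so $\Gamma$ is well defined and continuous.

**Step 2: splitting $\Gamma$ on a union.** On $\mathcal C_d(2)\times\mathcal C_d(Y)^2$ we have
$$\Gamma\theta(c;\zeta,\zeta')=\Gamma(c_1\zeta)+\Gamma(c_2\zeta')+Cr+Cr',$$
where $Cr$ collects the pairs with $i$ in $\zeta$, $j$ in $\zeta'$, and $Cr'$ those with $i$ in $\zeta'$, $j$ in $\zeta$. The first term does not depend on $\zeta'$, so its class is pulled back along a projection that kills $\iota\times w\times w'$, as $b\ge1$. The second dies in the same way, as $a\ge1$.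

**Step 3: the cross terms.** In $Cr$ the argument of $\varepsilon$ is $c_1(o_i)-c_2(o_j')$. Since $c_1(J^d)$ and $c_2(J^d)$ are disjoint, moving all $o_i$, $o'_j$ linearly to the center $o$ of $J^d$ keeps this vector nonzero. By multilinearity, $Cr$ is thus homotopic to
$$\mu\big(\varepsilon(c_1(o)-c_2(o)),\,J\alpha(\zeta),\,J\alpha'(\zeta')\big),$$
which represents $\pm e\times J\alpha\times J\alpha'$, where $e$ is the pullback of $\varepsilon$ along $c\mapsto c_1(o)-c_2(o)$ and $\langle e,\iota\rangle\ne0$. So $Cr$ takes the value $\pm\langle e,\iota\rangle\langle J\alpha,w\rangle\langle J\alpha',w'\rangle\ne0$. Likewise $Cr'$ takes a multiple of $\langle J\alpha,w'\rangle\langle J\alpha',w\rangle$, which is $0$ for degree reasons because $a\ne b$. Hence $\langle\Gamma,\lambda(w,w')\rangle\neq0$. $\square$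

To use this for $A$ we need functionals on $A$ that become sums over cubes on $\mathcal C_d(Y)$. Given $g$ as in Lemma 1, call a based map $\Phi:A\to K_a$ additive along $\hat g$ if $\Phi\hat g$ and $J(\Phi g)$ take equal values on $H_a(\mathcal C_d(Y))$.

**Lemma 3.** Let $\hat g$ be as in Lemma 1, let $a\ne b$ be $\ge1$, $w\in H_a(A)$, $w'\in H_b(A)$, and let $\Phi:A\to K_a$, $\Phi':A\to K_b$ be additive along $\hat g$ with $\langle\Phi,w\rangle\neq0\ne\langle\Phi',w'\rangle$. Then $\lambda(w,w')\ne0$.

*Proof.* Since $\hat g_*$ is an isomorphism, $w=\hat g_*\hat w$ and $w'=\hat g_*\hat w'$. Then $\langle J(\Phi g),\hat w\rangle=\langle\Phi\hat g,\hat w\rangle=\langle\Phi,w\rangle\ne0$, and similarly for $\Phi'$. Lemma 2 gives $\lambda(\hat w,\hat w')\ne0$, and $\lambda(w,w')=\hat g_*\lambda(\hat w,\hat w')\neq0$. $\square$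

**Label functionals.** For a based map $\omega:X\to K_a$ let $\Psi_\omega:A\to K_a$ be the sum of $\omega(\text{label})$ over all clusters. Positions play no role, so $\Psi_\omega\hat g[(c_i),(y_i)]=\sum_i\Psi_\omega(g(y_i))$. That is, $\Psi_\omega\hat g=J(\Psi_\omega g)$, and $\Psi_\omega$ is additive along every $\hat g$. Fix a $k$-cluster $z_0$ in $J^d$ and let $i:X\to A$, $\xi\mapsto(z_0;\xi)$. Then $\langle\Psi_\omega,i_*x\rangle=\langle\omega,x\rangle$. We write $x$ for $i_*x$.

## 4. The factor $k^2$ and the labels $S^1\vee S^2$

We prove Theorem A. Let $p$ be a prime dividing $k$, $X=S^1\vee S^2$, and let $x\in H_1(X)$, $y\in H_2(X)$ be generators.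

**Step 1: reduce $\lambda(x,y)$ to the motion of two clusters.** By definition, $\lambda(x,y)$ is the image of $\iota\times x\times y$ under $\mathcal C_d(2)\times X\times X\to A$, $(c,\xi,\eta)\mapsto$ the clusters $c_1(z_0),c_2(z_0)$ with labels $\xi,\eta$. This map factors through $\bar\gamma\times1:\mathcal C_d(2)\times X^2\to C_{k,k}\times X^2$, where $C_{k,k}=\tilde C_{2k}(J^d)/(\mathfrak S_k\times\mathfrak S_k)$ and $\bar\gamma=q\gamma$, with $\gamma(c)=(c_1(z_0),c_2(z_0))\in\tilde C_{2k}(J^d)$ and $q$ the quotient map. So it suffices to show $\bar\gamma_*\iota=0$.

**Step 2: compute $\gamma_*\iota$.** This is the computation of Section 1. Lift $\iota$ to an integral generator. For particles $a,b$ in the same cluster $j$, the map $c\mapsto c_j(z_a)-c_j(z_b)$ factors through the contractible space $\mathcal C_d(1)$, so $\langle\alpha_{ab},\gamma_*\iota\rangle=0$. For $a$ in the first and $b$ in the second cluster, $c\mapsto c_1(z_a)-c_2(z_b)$ is homotopic, through nonzero vectors, to $c\mapsto c_1(o)-c_2(o)$, because the two boxes are convex and disjoint. So $\langle\alpha_{ab},\gamma_*\iota\rangle$ is one and the same sign for all such pairs, say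 $+1$. By (F4), $\gamma_*\iota=\sum_{a\in1,\,b\in2}s_{ab}$ with $s_{ab}$ in the dual basis.

**Step 3: pass to the quotient.** The group $\mathfrak S_k\times\mathfrak S_k$ permutes the cross classes $\alpha_{ab}$ ($a$ in the first, $b$ in the second cluster) transitively and without signs, and it preserves the span of the other $\alpha$'s. So it permutes the $k^2$ classes $s_{ab}$ transitively. Hence all $q_*s_{ab}$ equal one class $s$, and $\bar\gamma_*\iota=k^2s=0$ modulo $p$. Therefore $\lambda(x,y)=0$ in $H_{d+2}(A;\mathbb F_p)$.

**Step 4: contradiction.** Suppose $A$ is equivalent to a free algebra, and take $\hat g$ from Lemma 1. Let $\omega\in\tilde H^1(X)$, $\omega'\in\tilde H^2(X)$ be dual to $x,y$. Then $\Psi_\omega$, $\Psi_{\omega'}$ are additive along $\hat g$, $\langle\Psi_\omega,x\rangle=1=\langle\Psi_{\omega'},y\rangle$, and the degrees $1\ne2$ differ. Lemma 3 gives $\lambda(x,y)\ne0$, contradicting Step 3. This proves Theorem A. $\blacksquare$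

## 5. One label class, and primes that do not divide $k$

For the implication (1)⇒(2) of Theorem B we are given some prime $p$ and some nonzero class $x\in\tilde H_n(X;\mathbb F_p)$, and nothing else. The argument of Section 4 stops working at two points.

The first is the prime. Take $X=S^1\vee S^2$ and $p\nmid k$. With $\omega,\omega'$ as above, let $\Gamma^A:A\to K_{d+2}$ be the sum of $\mu(\varepsilon(q-q'),\omega(\xi_c),\omega'(\xi_{c'}))$ over all ordered pairs of distinct clusters $c,c'$, with labels $\xi_c,\xi_{c'}$, and all particles $q\in c$, $q'\in c'$. Evaluate on $\lambda(x,y)$ as in Lemma 2. The $k^2$ terms with $q\in c_1(z_0)$, $q'\in c_2(z_0)$ are all homotopic to each other and contribute $\pm k^2\langle e,\iota\rangle$; the other terms contain $\langle\omega',x\rangle=0$. So $\lambda(x,y)\ne0$ for $p\nmid k$. If, say, $k=2$ and $X=S^1\cup_3e^2$, then $\tilde H_*(X;\mathbb F_p)\neq0$ only for $p=3$, and divisibility of $k$ by $p$ is of no help.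

The second point is that there may be only one label class, as for $X=S^n$. The hypothesis $a\ne b$ in Lemma 2 is needed for its proof: for $p=2$, $w=w'$ and $\alpha=\alpha'$, both $Cr$ and $Cr'$ contribute $\langle e,\iota\rangle\langle J\alpha,w\rangle^2$, and the sum is $0$.

A natural repair for both is to bracket $x$ with a $p$-th power, using that the bracket is a derivation.

**Lemma 4 (derivation rule).** Let $a,b,b'$ be homology classes of even degree in an $E_d$-algebra. Then $\lambda(a,bb')=\lambda(a,b)b'+\lambda(a,b')b$.

*Proof.* Fix $(f_1,f_2)\in\mathcal C_d(2)$, and let $\beta,\beta_{12},\beta_{13}\in H_{d-1}(\mathcal C_d(3))$ be the images of $\iota$ under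
$$c\mapsto(c_1,c_2f_1,c_2f_2),\qquad c\mapsto(f_1c_1,f_1c_2,f_2),\qquad c\mapsto(f_1c_1,f_2,f_1c_2).$$
Work integrally and evaluate on $(\alpha_{12},\alpha_{13},\alpha_{23})$, pulled back along centers. For $\beta$: the differences $c_1(o)-c_2f_1(o)$ and $c_1(o)-c_2f_2(o)$ are homotopic to $c_1(o)-c_2(o)$, while $c_2f_1(o)-c_2f_2(o)$ factors through the contractible space $\mathcal C_d(1)$. For $\beta_{12}$ and $\beta_{13}$: the difference of the two cubes inside $f_1$ is homotopic to $c_1(o)-c_2(o)$, and a difference between a point in $f_1(J^d)$ and $f_2(o)$ is null-homotopic. Up to a common unit the values are $(1,1,0)$, $(1,0,0)$, $(0,1,0)$. By (F4), $\beta=\beta_{12}+\beta_{13}$. Apply this to $a\times b\times b'$. By associativity of the action, the three classes give $\lambda(a,bb')$, $\lambda(a,b)b'$ and $\lambda(a,b')b$; in the last one $b$ and $b'$ were interchanged, without a sign as they are even. (This is a case of F. Cohen, LNM 533, Thm III.1.2.) $\square$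

So if $n$ is even, $\lambda(x,x^p)=p\,\lambda(x,x)x^{p-1}=0$, for every $p$ and irrespective of $k$. But this holds in every $E_d$-algebra, so it cannot contradict freeness. What fails is the other half of Lemma 3: $J\alpha\,\theta(c;\zeta,\zeta')=J\alpha(\zeta)+J\alpha(\zeta')$, so $J\alpha$ vanishes on every product of two classes of positive degree, and no functional that is additive along $\hat g$ can detect $x^p$.

The way out is to separate the two roles of the product. We look for a class $m$ that is a $p$-fold product $t_0t_1\cdots t_{p-1}$ at the level of particles, so that the derivation rule produces $p$ terms, and is cyclically symmetric, so that these $p$ terms are equal. At the same time each block $t_i$ shall share a cluster with the next block, so that the clusters tie the $p$ blocks into a ring and $m$ does not come to us as a product in $H_*(A)$. Since $k\ge2$, a cluster can have one particle in each of two blocks. Then we need a functional that recognizes the ring and is nevertheless additive along $\hat g$.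

From now until the end of Section 9, let $p$ be any prime, $0\ne x\in\tilde H_n(X;\mathbb F_p)$ (so $n\ge1$, as $X$ is path-connected), and choose $\omega_0\in\tilde H^n(X)$ with $\langle\omega_0,x\rangle=1$.

## 6. A ring of $6p$ clusters

Let $\ell=6p$, and index clusters by $j\in\mathbb Z/\ell$. Call $j$ of type A if $j\equiv0,1,3$ and of type B if $j\equiv2,4,5\pmod6$; the cyclic word of types is $(AABABB)^p$. For $j$ of type A let $j^+$ be the next index of type A.

In a cluster $j$ of type A choose two distinct particles, the enter particle $e_j$ and the exit particle $e_j'$; this is possible since $k\ge2$. In a cluster of type B choose one particle $e_j=e'_j$. Group the chosen particles into nodes, one for each $j$ of type A: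
$$\eta_0=e_j',\quad\eta_1=e_{j+1},\quad\dots,\quad\eta_h=e_{j^+}.$$
The interior particles belong to B-clusters. For $j=0,1,3$ the nodes are
$$(e_0',e_1),\qquad(e_1',e_2,e_3),\qquad(e_3',e_4,e_5,e_6),$$
with $h=1,2,3$ steps. The last one reaches into the cluster $6$, which belongs to the next group of six. So A-clusters link consecutive nodes: a walk along the ring enters the cluster $j$ at $e_j$, leaves it at $e_j'$, and goes through a node to $e_{j^+}$. Every $e_j$ is the end of exactly one step, which starts at $e'_{j-1}$; the initial particles of nodes are the $e_j'$ with $j$ of type A. There are $3p$ nodes and $\ell$ steps. The non-chosen particles are called isolated.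

**Step 1: let the nodes move.** The purpose of this step is a family over $(S^{d-1})^\ell$ with one sphere per step. In each node keep $\eta_0$ fixed and put
$$\eta_{a+1}=\eta_a+4^a\rho\,u,\qquad u\in S^{d-1}\ \text{(one independent sphere per step)},$$
with $\rho>0$ small; isolated particles are fixed. For $a>b$, $\eta_a-\eta_b$ is a sum of step vectors of lengths $4^{a-1}\rho,\dots,4^b\rho$. Since $4^{a-1}>\sum_{c<a-1}4^c$, the first one dominates. So $\eta_a\ne\eta_b$, and scaling down the other summands shows that $\eta_a-\eta_b$ is homotopic, through nonzero vectors, to the step vector leading into $\eta_a$. A node stays in a ball of radius $21\rho$ around $\eta_0$. The sites are the nodes and the isolated particles; for small $\rho$ they lie in pairwise disjoint balls.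

**Step 2: cut the ring into $p$ blocks.** To describe this as a product we must allow incomplete clusters, so we color particles instead. Let $F=C\big(J^d;(\mathbb Z/\ell\sqcup\{\hat0\})_+\big)$ be the $E_d$-algebra of configurations of particles colored by $\mathbb Z/\ell\sqcup\{\hat0\}$. For $i\in\mathbb Z/p$ let $\tau_i:(S^{d-1})^6\to F$ be the family consisting of the three nodes that start at $e'_{6i},e'_{6i+1},e'_{6i+3}$ (with $1+2+3=6$ steps) and of the isolated particles of the clusters $6i,\dots,6i+5$. Each particle is colored by its cluster, and the positions are the same for all $i$. Put $t_i=\tau_{i*}[(S^{d-1})^6]\in H_{6(d-1)}(F)$, a class of even degree.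

Fix $c\in\mathcal C_d(p)$ consisting of homothetic copies of $J^d$, and let $\varphi=\theta(c;\tau_0,\dots,\tau_{p-1})$, a family over $(S^{d-1})^\ell$. It has exactly $k$ particles of each color $j\in\mathbb Z/\ell$: for example, $e_{6i}$ comes from $\tau_{i-1}$, and $e'_{6i}$ and the $k-2$ isolated particles of the cluster $6i$ come from $\tau_i$. The statements of Step 1 about differences and disjoint balls remain true in $\varphi$, because homotheties preserve directions and balls. Put
$$\tilde m=\varphi_*[(S^{d-1})^\ell]=t_0t_1\cdots t_{p-1}.$$

**Step 3: put labels on.** For a finite set $S$ let $C_S=\tilde C_{S\times k}(J^d)/\mathfrak S_k^S$ be the space of configurations of clusters indexed by $S$, and let $Q_S:C_S\times X^S\to A$ be the canonical map. The part of $F$ with $k$ particles of each color in $S$ and no others is $C_S$, and it is open and closed. So $\tilde m\in H_*(C_{\mathbb Z/\ell})$, and we define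
$$m=Q_*(\tilde m\times x^{\times\ell})\in H_M(A),\qquad M=\ell(d-1+n)>n.$$

**Step 4: $\lambda(x,m)=0$.** This is where the cyclic symmetry is used. Let $[z_0]\in H_0(F)$ be the class of $z_0$, all its particles colored $\hat0$. Iterating Lemma 4 (all $t_i$ are even, so they commute without signs),
$$\lambda([z_0],\tilde m)=\sum_{i\in\mathbb Z/p}\lambda([z_0],t_i)\prod_{j\ne i}t_j .$$
Let $R$ be the $E_d$-automorphism of $F$ that shifts the colors in $\mathbb Z/\ell$ by $6$ and fixes $\hat0$. Then $R\tau_i=\tau_{i+1}$, as the positions are the same, so $R_*t_i=t_{i+1}$. Hence
$$\lambda([z_0],\tilde m)=\sum_{i\in\mathbb Z/p}R^i_*T,\qquad T=\lambda([z_0],t_0)\prod_{j\ne0}t_j\in H_*(C_{\mathbb Z/\ell\sqcup\hat0}).\tag{1}$$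
From the definitions of the actions,
$$\lambda(x,m)=\pm Q_*\big(\lambda([z_0],\tilde m)\times x\times x^{\times\ell}\big),\qquad Q=Q_{\mathbb Z/\ell\sqcup\hat0}:$$
indeed, placing the labeled cluster $(z_0;\xi)$ and a labeled configuration into two cubes is the same as placing the colored particles into the cubes and then reading colors as clusters. Let $R_X$ be the corresponding permutation of the label coordinates. Renaming clusters and labels simultaneously changes nothing, so $Q\circ(R\times R_X)=Q$. Moreover $R_{X*}(x\times x^{\times\ell})=x\times x^{\times\ell}$, since $R_X$ cyclically permutes $p$ blocks $x^{\times6}$ of even degree $6n$. So all $p$ terms $Q_*(R^i_*T\times x\times x^{\times\ell})$ coincide with the one for $i=0$, and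
$$\lambda(x,m)=\pm p\,Q_*(T\times x\times x^{\times\ell})=0.$$

## 7. A functional that looks for positive rings

We now define a functional $\Psi:A\to K_M$ that runs over all ways of threading $\ell$ clusters of a configuration into a ring. The same cyclic symmetry would make each geometric ring appear $p$ times, so we must sum over orbits of $C_p$ (the cyclic group of order $p$); this needs some care with homotopy orbits. To obtain additivity later we count only rings whose steps are all positive vectors.

**Step 1: positive directions.** Let $P\subset S^{d-1}$ be the open set of unit vectors with all coordinates positive, $P\cong\mathbb R^{d-1}$, and $P^+=S^{d-1}/(S^{d-1}\setminus P)\cong S^{d-1}$. The collapse $S^{d-1}\to P^+$ has degree $\pm1$. For $v\in\mathbb R^d\setminus0$ let $[v]\in P^+$ be the image of $v/|v|$. It is the basepoint unless $v\in(0,\infty)^d$. So $[v]$ forgets all non-positive directions, and yet it detects the fundamental class of a sphere of directions.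

**Step 2: the target.** Let
$$W=(P^+)^{\wedge6}\wedge X^{\wedge6},\qquad r=6(d-1+n)\ \text{(even)},\qquad \omega=\sigma^{\times6}\times\omega_0^{\times6}\in\tilde H^r(W),$$
with $\sigma$ a generator of $\tilde H^{d-1}(P^+)$. Note $pr=M$. Let $EC_p$ be a contractible free $C_p$-CW complex. There is a based map
$$\Theta:EC_{p+}\wedge_{C_p}W^{\wedge p}\to K_{pr}$$
whose pullback to $EC_{p+}\wedge W^{\wedge p}\simeq W^{\wedge p}$ represents $\omega^{\wedge p}$. To see this, note that $\tilde H^t(K_r^{\wedge p})$ vanishes for $t<pr$ and is $\mathbb F\cdot u_r^{\wedge p}$ for $t=pr$, with trivial $C_p$-action because $r$ is even. In the spectral sequence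
$$H^s\big(C_p;\tilde H^t(K_r^{\wedge p})\big)\Rightarrow\tilde H^{s+t}\big(EC_{p+}\wedge_{C_p}K_r^{\wedge p}\big)$$
the only term of total degree $pr$ is $(s,t)=(0,pr)$, and no differential enters or leaves it, since differentials out of it land in $t<pr$. So there is a unique class restricting to $u_r^{\wedge p}$. Pull it back along $1\wedge_{C_p}\omega^{\wedge p}$ and represent it by a based map, which is possible as the source is a CW complex.

**Step 3: the tuples.** For $\zeta\in A$ let $\mathcal T(\zeta)$ be the set of tuples $\tau=(c_j,q_j,q_j')_{j\in\mathbb Z/\ell}$ where the $c_j$ are pairwise distinct clusters of $\zeta$, $q_j,q_j'\in c_j$ are particles, $q_j\ne q_j'$ if $j$ has type A, and $q_j=q_j'$ if $j$ has type B. Put $v_j=q_{j+1}-q_j'$, which is nonzero as $c_j\ne c_{j+1}$, and let $\xi_j$ be the label of $c_j$. The group $C_p$ acts on $\mathcal T(\zeta)$ by shifting indices by $6$, and freely because the $c_j$ are distinct. The points $(q_{6i})_{i\in\mathbb Z/p}$ lie in $\tilde C_p(J^d)$. Fix a $C_p$-map $e:\tilde C_p(J^d)\to EC_p$; it exists because $\tilde C_p(J^d)$ is a manifold with free action.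

**Step 4: the definition.** Put
$$\Psi:A\to K_M,\qquad\Psi(\zeta)=\sum_{[\tau]\in\mathcal T(\zeta)/C_p}\Theta\Big[e\big((q_{6i})_i\big);\ \bigwedge_{i\in\mathbb Z/p}\ \bigwedge_{s=0}^5[v_{6i+s}]\wedge\xi_{6i+s}\Big],\tag{2}$$
where the inner smash factors are reordered to lie in $W$. A shift by $6$ acts on both entries of $\Theta$ simultaneously, so a term depends only on the orbit of $\tau$. Terms involving a basepoint label vanish, so $\Psi$ is compatible with deleting clusters; it is well defined and continuous, and $\Psi(\emptyset)=0$.

If we had $q_j=q_j'$ for all $j$, the vectors $v_j$ would sum to $0$ and could not all be positive, so $\Psi$ would be zero. The clusters of type A, and with them $k\ge2$, are essential here.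

## 8. The value of $\Psi$ on $m$ is $\pm1$

**Step 1: turn the value into a count.** On the family $(S^{d-1})^\ell\times X^\ell\to A$ that defines $m$ there are exactly $\ell$ clusters (formally; a basepoint label makes terms vanish). So $\Psi$ is a sum over $C_p$-orbits of formal tuples: a bijection $\varsigma$ of $\mathbb Z/\ell$, where $c_j$ is the family cluster $\varsigma(j)$, and particles $q_j,q_j'$ in it. For each orbit choose a representative. The term then lifts to $EC_{p+}\wedge W^{\wedge p}$, where the class is $\omega^{\wedge p}$. Each label coordinate occurs once and contributes $\langle\omega_0,x\rangle=1$. So the value of the term on $[(S^{d-1})^\ell]\times x^{\times\ell}$ is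
$$\pm\Big\langle\prod_j\delta_j,\,[(S^{d-1})^\ell]\Big\rangle,$$
where $\delta_j\in H^{d-1}((S^{d-1})^\ell)$ is the pullback of a generator along the direction of $v_j$.

If the two particles of $v_j$ lie in different sites, contract the two disjoint balls to their centers: the direction is null-homotopic and $\delta_j=0$. If they are $\eta_a,\eta_b$ with $a>b$ in one node, then by Step 1 of Section 6, $\delta_j$ is $\pm$ the generator of the sphere of the step into $\eta_a$. Call $\eta_a$ the later particle of $v_j$. There are $\ell$ factors and $\ell$ spheres, and the square of each generator is $0$. So a term is $\pm1$ if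

$(*)$ every $v_j$ lies in a node, and each non-initial node particle is the later particle of exactly one $v_j$,

and $0$ otherwise. We have to find all tuples with $(*)$.

**Step 2: why the types are arranged in this word.** As a test, take the shorter word consisting of a single A per block, with $p=2$: two clusters $0,1$ of type A and two nodes $(e_0',e_1)$, $(e_1',e_0)$. Condition $(*)$ says that the two vectors $q_1-q_0'$ and $q_0-q_1'$ lie in different nodes. For $\varsigma=\mathrm{id}$ the solutions are $q_j=e_j$, $q_j'=e_j'$ and, walking backward, $q_j=e_j'$, $q'_j=e_j$. For the transposition there are two more, which are their shifts. So there are two $C_2$-orbits, each contributing $1$, and the total is $0$ modulo $2$. The backward walk must be excluded. The word $AABABB$ does this, as no nontrivial rotation and no reflection of the hexagon preserves it; this is checked in Step 6. From now on assume $(*)$ for our word.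

**Step 3: $\varsigma$ preserves types.** Every $q_j$ and $q_j'$ is an end of some $v$, hence a node particle. If $j$ has type A, the cluster $\varsigma(j)$ contains the two distinct node particles $q_j,q_j'$. A B-cluster has only one node particle, so $\varsigma(j)$ has type A. As $\varsigma$ is a bijection, counting shows that it preserves both types. Therefore
$$\{q_j,q_j'\}=\{e_{\varsigma(j)},e'_{\varsigma(j)}\}\ \text{ for type A},\qquad q_j=q'_j=e_{\varsigma(j)}\ \text{ for type B}.$$

**Step 4: chains match nodes.** For $j$ of type A call chain the sequence of vectors $v_j,v_{j+1},\dots$ from $q_j'$ through the following B's to $q_{j^+}$. Vectors adjacent at a B share a particle, so a chain stays in one node. It visits distinct particles, since they lie in distinct clusters, and its two ends are A-particles. A node has exactly two A-particles, $\eta_0$ and $\eta_h$. So each chain joins the $\eta_0$ and the $\eta_h$ of its node. By Step 3 each of the $6p$ A-particles is a chain end exactly once. There are $3p$ chains and $3p$ nodes, so every node contains exactly one chain.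

**Step 5: a chain traverses its node monotonically.** Every vector belongs to exactly one chain, so by $(*)$ the chain in a node with $h$ steps has exactly $h$ vectors, one for each non-initial particle. It visits all $h+1$ particles. Traverse it from the end $\eta_0$ and call the visited particles $\eta_0=z_0,z_1,\dots,z_h$. The later particle of $z_0z_1$ is $z_1$. By $(*)$, that of $z_1z_2$ is not $z_1$, so $z_2$ is later than $z_1$. Continuing, each $z_{a+1}$ is later than $z_a$, hence $z_a=\eta_a$. So each chain, in the order of its indices $j$, runs through its node forward (from $\eta_0$ to $\eta_h$) or backward.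

**Step 6: all chains run in the same direction, and it is forward.** If a chain runs forward, it ends at $q_{j^+}=e_{a^+}$ for some $a$ of type A. The next chain starts at $q'_{j^+}$, the other chosen particle $e'_{a^+}$ of the same cluster, which is the initial particle of its node. So it runs forward. If a chain runs backward, it ends at $e_a'$. The next one starts at $e_a$, a last particle $\eta_h$, and runs backward. So all chains run forward or all run backward. Consecutive particles in a node belong to consecutive clusters; hence $\varsigma(j)=j+c$ for a constant $c$ in the first case, and $\varsigma(j)=c-j$ in the second.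

In the first case type preservation means $\{c,c+1,c+3\}=\{0,1,3\}$ modulo $6$. For $c=1,\dots,5$ the left side is $\{1,2,4\}$, $\{2,3,5\}$, $\{3,4,0\}$, $\{4,5,1\}$, $\{5,0,2\}$; so $c\equiv0$. In the second case it means $\{c,c-1,c-3\}=\{0,1,3\}$ modulo $6$. For $c=0,\dots,5$ the left side is $\{0,5,3\}$, $\{1,0,4\}$, $\{2,1,5\}$, $\{3,2,0\}$, $\{4,3,1\}$, $\{5,4,2\}$; so this is impossible.

**Step 7: the count.** Only the tuples with $\varsigma(j)=j+6i$, $q_j=e_{\varsigma(j)}$, $q_j'=e'_{\varsigma(j)}$ can satisfy $(*)$. They do: $v_j=e_{\varsigma(j)+1}-e'_{\varsigma(j)}$ is a step of a node, its later particle is $e_{\varsigma(j)+1}$, and each non-initial node particle is $e_{j'}$ for exactly one $j'$. They form one $C_p$-orbit. Hence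
$$\langle\Psi,m\rangle=\pm1.$$

## 9. Separated cubes make $\Psi$ additive

Let $g,\hat g$ be as in Lemma 1. We show that $\Psi$ is additive along $\hat g$. The claim is that if the cubes $c_i$ are small and far apart, a positive ring cannot leave one cube and come back. So we first restrict to such cubes, without changing homology.

**Definition (separated cubes).** For $o=(o_1,\dots,o_s)\in\tilde C_s(J^d)$, $s\ge1$, let $b(o)>0$ be the largest $\epsilon$ such that all cubes of side $\epsilon$ with centers $o_i$ lie in $J^d$, and let $\varrho(o)=\frac1\ell\min_{i\neq j}|o_i-o_j|_\infty$ ($=\infty$ if $s=1$). Let $\mathcal C^t(s)\subset\mathcal C_d(s)$ be the $\mathfrak S_s$-subspace of tuples of cubes with all sides equal to one common $\epsilon$ and with $|o_i-o_j|_\infty>\ell\epsilon$ for $i\ne j$; put $\mathcal C^t(0)=*$. Thus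
$$\mathcal C^t(s)=\{(o,\epsilon):0<\epsilon\le b(o),\ \epsilon<\varrho(o)\}.$$

**Lemma 5.** The center maps $\mathcal C^t(s)\to\tilde C_s(J^d)$ and $\mathcal C_d(s)\to\tilde C_s(J^d)$, and hence the inclusion $\mathcal C^t(s)\to\mathcal C_d(s)$, are $\mathfrak S_s$-equivariant homotopy equivalences.

*Proof.* The function $\epsilon_0(o)=\frac12\min(b(o),\varrho(o))$ is continuous and invariant, and $o\mapsto(o,\epsilon_0(o))$ is an equivariant section of both center maps. On $\mathcal C^t(s)$ the fiber over $o$ is an interval of values $\epsilon$, so $(o,\epsilon)\mapsto(o,(1-t)\epsilon+t\epsilon_0(o))$ stays in $\mathcal C^t(s)$ and deforms it equivariantly to the section. On $\mathcal C_d(s)$, keep the centers fixed and first shrink all side lengths linearly to the minimum of $\epsilon_0(o)$ and all side lengths of all cubes; the cubes only shrink, so they stay disjoint and inside $J^d$. Then expand the common side length linearly to $\epsilon_0(o)$, passing through elements of $\mathcal C^t(s)$. $\square$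

The $\mathcal C^t(s)$ are stable under deleting cubes. Let $\mathcal C^t(Y)$ be formed from them as $\mathcal C_d(Y)$ is. It is filtered by cofibrations with quotients $\mathcal C^t(s)_+\wedge_{\mathfrak S_s}Y^{\wedge s}$, so by Lemma 5 the inclusion $\mathcal C^t(Y)\to\mathcal C_d(Y)$ is a homology isomorphism.

**Step 1: on separated cubes $\Psi$ splits exactly.** We claim that on $\mathcal C^t(Y)$
$$\Psi\hat g[(c_i),(y_i)]=\sum_i\Psi\big(c_ig(y_i)\big).\tag{3}$$
Let $\tau$ be a tuple of the union $\bigcup_ic_i(g(y_i))$ that gives a non-basepoint term. Then all $v_j\in(0,\infty)^d$. Let the cluster $c_j$ of $\tau$ lie in the cube with index $\beta(j)$. A point $q$ of a cube with center $o$ and side $\epsilon$ satisfies $|q-o|_\infty<\epsilon/2$. Since $q_{j+1}-q_j'$ is positive in every coordinate, all coordinates of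
$$o_{\beta(j+1)}-o_{\beta(j)}=(q_{j+1}-q_j')+(o_{\beta(j+1)}-q_{j+1})+(q_j'-o_{\beta(j)})$$
exceed $-\epsilon$. These $\ell$ differences sum to $0$ over $j\in\mathbb Z/\ell$, so each of their coordinates is minus the sum of $\ell-1$ numbers larger than $-\epsilon$, hence less than $(\ell-1)\epsilon$. Thus $|o_{\beta(j+1)}-o_{\beta(j)}|_\infty<\ell\epsilon$, and separation forces $\beta(j+1)=\beta(j)$. So all clusters of $\tau$ lie in one cube, which proves (3).

**Step 2: blow up the cubes.** Put $c_{i,s}=(1-s)c_i+s\,\mathrm{id}\in\mathcal C_d(1)$. The formula $\sum_i\Psi(c_{i,s}\,g(y_i))$, $0\le s\le1$, is well defined on $\mathcal C^t(Y)$, as $g$ is based and $\Psi(\emptyset)=0$. It is a homotopy from $\Psi\hat g|_{\mathcal C^t(Y)}$ to $J(\Psi g)|_{\mathcal C^t(Y)}$. Since $\mathcal C^t(Y)\to\mathcal C_d(Y)$ is a homology isomorphism, $\Psi\hat g$ and $J(\Psi g)$ agree on $H_M(\mathcal C_d(Y))$, so $\Psi$ is additive along $\hat g$.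

**Step 3: proof of (1)⇒(2).** Suppose $A(X)$ is equivalent to a free algebra while $\tilde H_*(X;\mathbb F_p)\ne0$ for some prime $p$. Take $x$, $m$, $\Psi$ as above and $\hat g$ from Lemma 1. The functionals $\Psi_{\omega_0}:A\to K_n$ and $\Psi:A\to K_M$ are additive along $\hat g$, $\langle\Psi_{\omega_0},x\rangle=1$, $\langle\Psi,m\rangle=\pm1$, and $n\neq M$. Lemma 3 gives $\lambda(x,m)\ne0$. But $\lambda(x,m)=0$ by Step 4 of Section 6, a contradiction. This proves (1)⇒(2) of Theorem B. $\blacksquare$

## 10. Rational homology of $A$ as a free object

For the converse, assume $\tilde H_*(X;\mathbb F_p)=0$ for all $p$. Let $V=\tilde H_*(X;\mathbb Q)$, which lives in degrees $\ge1$. From here on homology has $\mathbb Q$-coefficients unless indicated. The plan is to show that $H_*(A)$ looks like the homology of a free algebra, and then to realize this by a map $g:Y\to A$ from a wedge of rational spheres.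

**Step 1: everything is rational.** By the Künneth theorem $\tilde H_*(X^{\wedge r};\mathbb F_p)=0$. The group actions in (F1) are free, so the filtration quotients of $A$ have trivial reduced $\mathbb F_p$-homology, and $\tilde H_*(A;\mathbb F_p)=0$ for all $p$. So $\tilde H_*(A;\mathbb Z)$ is rational. A nilpotent space has rational homotopy groups if and only if it has rational reduced integral homology (Hilton–Mislin–Roitberg). As $A$ is a path-connected H-space, the groups $\pi_*(A)$ are $\mathbb Q$-vector spaces.

**Step 2: $\tilde H_*(A)$ in terms of clusters.** Recall $C_S$ and $Q_S$ from Section 6. Put $\mathcal A(S)=H_*(C_S)$ and $\mathcal A(r)=\mathcal A(\{1,\dots,r\})$. The maps $Q_S$ induce an isomorphism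
$$\bigoplus_{r\ge1}\big(\mathcal A(r)\otimes V^{\otimes r}\big)_{\mathfrak S_r}\xrightarrow{\ \cong\ }\tilde H_*(A).\tag{4}$$
Indeed, let $F_r\subset A$ be the $r$-th filtration stage. The $r$-th summand maps to $H_*(F_r)$, and its composite with
$$H_*(F_r)\to\tilde H_*(F_r/F_{r-1})=\tilde H_*\big((C_{\{1,\dots,r\}})_+\wedge_{\mathfrak S_r}X^{\wedge r}\big)=(\mathcal A(r)\otimes V^{\otimes r})_{\mathfrak S_r}$$
is an isomorphism. So the long exact sequences of the pairs $(F_r,F_{r-1})$ split, and induction on $r$ gives (4).

Under (4) the operations $\theta_*$ are induced by the maps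
$$\mu_\pi:H_*(\mathcal C_d(\pi))\otimes\bigotimes_{I\in\pi}\mathcal A(I)\to\mathcal A(S)$$
for partitions $\pi$ of $S$ into nonempty blocks, given by placing configurations of clusters into cubes indexed by $\pi$. The same argument shows, for path-connected $Y$,
$$\tilde H_*(\mathcal C_d(Y))\cong\bigoplus_{s\ge1}\big(H_*(\mathcal C_d(s))\otimes\tilde H_*(Y)^{\otimes s}\big)_{\mathfrak S_s}.\tag{5}$$

For the next lemma recall the transfer of an $r$-sheeted covering $E\to B$: a map $H_*(B)\to H_*(E)$, natural for pullbacks of coverings, whose composite with the projection $H_*(E)\to H_*(B)$ is multiplication by $r$.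

**Lemma 6.** There are graded subspaces $N(S)\subset\mathcal A(S)$ for nonempty finite $S$, natural for bijections, such that for all $S$ the map
$$\Phi_S:\bigoplus_\pi H_*(\mathcal C_d(\pi))\otimes\bigotimes_{I\in\pi}N(I)\to\mathcal A(S)$$
(sum over all partitions of $S$, maps induced by $\mu_\pi$) is an isomorphism.

One should think of $N(S)$ as the interlocked configurations, those that do not decompose into smaller ones placed in disjoint cubes.

**Step 3: choice of $N$ and surjectivity.** Let $D(S)=\sum_{|\pi|\ge2}\operatorname{im}\mu_\pi$ and $N'(S)=\mathcal A(S)/D(S)$. By Maschke's theorem choose an $\mathfrak S_r$-stable complement of $D(\{1,\dots,r\})$ in $\mathcal A(r)$ for each $r$, and transport it along bijections $\{1,\dots,r\}\to S$; by stability the result $N(S)$ does not depend on the bijection, and $N(S)\cong N'(S)$. Surjectivity of $\Phi_S$ follows by induction on $|S|$: $\mathcal A(S)=N(S)+D(S)$, where $N(S)$ is the image of the summand of the one-block partition (as $\mathcal C_d(1)$ is contractible). The blocks occurring in $D(S)$ are smaller than $S$, so their classes lie in the images of the corresponding $\Phi_I$, and associativity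 of the operad action applies.

**Step 4: detecting maps.** To prove injectivity we construct maps out of $\mathcal A(S)$. We want to read off, for each block, the position of the block and its internal configuration; a chosen particle serves as the position, and the transfer averages over the choices. Totally order $S$. For a partition $\pi$ let $C_S^\pi\to C_S$ be the $k^{|\pi|}$-sheeted covering of configurations with a chosen particle $e_I$ in the cluster $\min I$ for each $I\in\pi$. Define
$$J_\pi:\mathcal A(S)\xrightarrow{\text{transfer}}H_*(C_S^\pi)\to H_*(\tilde C_\pi(J^d))\otimes\bigotimes_{I\in\pi}\mathcal A(I)\to H_*(\tilde C_\pi(J^d))\otimes\bigotimes_{I\in\pi}N'(I),$$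
where the middle map is induced by the chosen particles (distinct, since they lie in distinct clusters) and the restrictions of the configuration to the clusters in $I$, for $I\in\pi$.

**Step 5: $J_\pi\mu_{\pi'}=0$ unless $\pi$ refines $\pi'$.** Let $T$ be the pullback of $C_S^\pi$ along the map $\mathcal C_d(\pi')\times\prod_{I'\in\pi'}C_{I'}\to C_S$ that induces $\mu_{\pi'}$. By naturality of the transfer, $J_\pi\mu_{\pi'}$ is the transfer to $H_*(T)$ followed by the map induced by $T\to C_S^\pi\to\tilde C_\pi(J^d)\times\prod_IC_I$ and the projections to $N'(I)$. Suppose some block $I\in\pi$ lies in no block of $\pi'$. Then the partition $\pi'|_I=\{I'\cap I\neq\emptyset\}$ of $I$ has at least two blocks, and the component $T\to C_I$ factors as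
$$T\to\mathcal C_d(\pi'|_I)\times\prod_{I'\cap I\ne\emptyset}C_{I'\cap I}\to C_I,$$
the second map inducing $\mu_{\pi'|_I}$. By the Künneth theorem the image in the $I$-factor lies in $D(I)$, which is zero in $N'(I)$. So $J_\pi\mu_{\pi'}=0$.

**Step 6: the diagonal.** Let $\pi=\pi'$. Then $T=\mathcal C_d(\pi)\times\prod_IC_I^\bullet$, where a point of $C_I^\bullet$ is a configuration in $C_I$ with a chosen particle in the cluster $\min I$. The map $T\to\tilde C_\pi(J^d)\times\prod_IC_I$ is
$$\big(c,(\zeta_I,e_I)_I\big)\mapsto\big((c_I(e_I))_I,\,(c_I\zeta_I)_I\big).$$
The chosen particles lie in the respective disjoint cubes, so they can be moved linearly to the centers $c_I(o)$; and $c_I\zeta_I$ can be deformed to $\zeta_I$ through $(1-s)c_I+s\,\mathrm{id}$. Hence the map is homotopic to the covering projection $T\to\mathcal C_d(\pi)\times\prod_IC_I$ followed by (centers)$\,\times1$. Composing with the transfer, and as centers form a homotopy equivalence (Lemma 5), we see that $J_\pi\mu_\pi$ is $k^{|\pi|}$ times (isomorphism $\otimes$ projections $\mathcal A(I)\to N'(I)$). On $\bigotimes_I N(I)$ the projections are isomorphisms.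

**Step 7: injectivity.** By Steps 5 and 6 the composite $(J_\pi)_\pi\circ\Phi_S$ is block triangular for the refinement order, and its diagonal blocks are $k^{|\pi|}$ times isomorphisms. Over $\mathbb Q$ it is invertible, so $\Phi_S$ is injective. This proves Lemma 6. $\square$

**Step 8: $\tilde H_*(A)$ is free as a module of operations.** Write $N(r)=N(\{1,\dots,r\})$, $H=\tilde H_*(A)$, and put
$$U=\bigoplus_{r\ge1}(N(r)\otimes V^{\otimes r})_{\mathfrak S_r}\subset H,$$
which lies in degrees $\ge1$. We claim that the $\mathcal C_d$-action induces an isomorphism
$$\bigoplus_{s\ge1}\big(H_*(\mathcal C_d(s))\otimes U^{\otimes s}\big)_{\mathfrak S_s}\xrightarrow{\ \cong\ }H.\tag{6}$$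
Insert Lemma 6 for $S=\{1,\dots,r\}$ into (4). The group $\mathfrak S_s$ acts freely on ordered partitions $(I_1,\dots,I_s)$ of $\{1,\dots,r\}$ into $s$ nonempty blocks. So the sum over partitions with $s$ blocks is the space of $\mathfrak S_s$-coinvariants of the sum over ordered ones. Now take $\mathfrak S_r$-coinvariants first. $\mathfrak S_r$ permutes the ordered partitions of given block sizes $r_1,\dots,r_s$ transitively, with stabilizer $\prod_i\mathfrak S_{r_i}$, so we obtain
$$H_*(\mathcal C_d(s))\otimes\bigotimes_i\big(N(r_i)\otimes V^{\otimes r_i}\big)_{\mathfrak S_{r_i}}.$$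
Summing over all $(r_1,\dots,r_s)$ gives $H_*(\mathcal C_d(s))\otimes U^{\otimes s}$, and the remaining $\mathfrak S_s$-coinvariants give (6).

## 11. A wedge of rational spheres that generates $A$

The isomorphism (6) is algebraic. If the elements of $U$ were spherical, we could map a wedge of rational spheres to $A$ and be done. They need not be, but they are spherical up to decomposable elements, and a filtration absorbs the error.

**Step 1: the filtration.** Let $L_j\subset H$ be the image under (6) of the summands with $s\ge j$. Then $L_1=H$. By associativity, $\theta_*(\nu\otimes h_1\otimes\cdots\otimes h_s)\in L_{j_1+\dots+j_s}$ if $h_i\in L_{j_i}$. As $U$ lies in degrees $\ge1$, $L_j$ vanishes in degree $q$ for $j>q$. Moreover $H\cdot H\subset L_2$, because a product is an operation $\theta_*$ with $s=2$.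

**Step 2: spherical classes.** $A$ is a path-connected, homotopy associative and, since $d\ge2$, homotopy commutative H-space. By Milnor–Moore, the Hurewicz map extends to an isomorphism from the universal enveloping algebra of $\pi_*(A)\otimes\mathbb Q=\pi_*(A)$ to $H_*(A)$. This Lie algebra embeds in its enveloping algebra, which is commutative, so it is abelian. Hence $H_*(A)$ is the free graded commutative algebra on the Hurewicz image $\mathcal P$, and $H=\mathcal P\oplus H\cdot H$.

**Step 3: the map $g$.** Let $(u_\beta)$ be a homogeneous basis of $U$, $|u_\beta|=m_\beta$. By Step 2 there is $u_\beta'\in\mathcal P$ with $u_\beta'-u_\beta\in H\cdot H\subset L_2$. Choose $\gamma_\beta\in\pi_{m_\beta}(A)$ with Hurewicz image $u_\beta'$. As $\pi_{m_\beta}(A)$ is divisible, $\gamma_\beta$ extends over the rational sphere $S^{m_\beta}_{\mathbb Q}$, the telescope of the self-maps of $S^{m_\beta}$ of degrees $1,2,3,\dots$: extend over one stage after another by choosing roots. Put $Y=\bigvee_\beta S^{m_\beta}_{\mathbb Q}$ and let $g:Y\to A$ be the resulting map. Then $\tilde H_*(Y)=U$ and $g_*u_\beta=u'_\beta$.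

**Step 4: $\hat g$ is a rational homology isomorphism.** By (5), on reduced homology
$$\hat g_*:\bigoplus_{s\ge1}\big(H_*(\mathcal C_d(s))\otimes U^{\otimes s}\big)_{\mathfrak S_s}\to H$$
sends $\nu\otimes u_{\beta_1}\otimes\cdots\otimes u_{\beta_s}$ to
$$\theta_*(\nu\otimes u'_{\beta_1}\otimes\cdots\otimes u'_{\beta_s})\equiv\theta_*(\nu\otimes u_{\beta_1}\otimes\cdots\otimes u_{\beta_s})\pmod{L_{s+1}},$$
because replacing one $u'_\beta$ by $u_\beta$ changes the value by an element of $L_{s+1}$. So $\hat g_*$ differs from the isomorphism (6) by a map that raises the filtration. In each degree the filtration is finite. Hence $\hat g_*$ composed with the inverse of (6) is the identity plus a nilpotent map in each degree, and $\hat g_*$ is an isomorphism.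

**Step 5: $\hat g$ is a weak equivalence.** Since $\tilde H_*(Y;\mathbb F_p)=0$ for all $p$, the space $\mathcal C_d(Y)$ has trivial reduced $\mathbb F_p$-homology by (F1), and so does $A$ by Step 1 of Section 10. Thus $\hat g$ is an isomorphism on homology with coefficients in $\mathbb Q$ and in all $\mathbb F_p$. The integral homology of its mapping cone is uniquely divisible and vanishes after tensoring with $\mathbb Q$, so it is zero, and $\hat g$ is an integral homology isomorphism of path-connected H-spaces. By (F2) it is a weak equivalence. With (F3) we obtain weak equivalences of $E_d$-algebras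
$$A\xleftarrow{\ \hat g\ }\mathcal C_d(Y)\longrightarrow C(\mathbb R^d;Y).$$
So $C^k(\mathbb R^d;X)$ is equivalent to a free $E_d$-algebra, which proves (2)⇒(1) and completes the proof of Theorem B. $\blacksquare$
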